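\title{Trivial handles can lower the crossing number of a handlebody link}

\begin{abstract}
The crossing number of a handlebody link in $S^3$ is the least number of crossings in a diagram of any of its spines. We disprove the conjecture that it is additive under the factorization of a reducible handlebody link along a sphere meeting it in one incompressible disk. We construct non-split handlebody links $L_m$ with crossing number at least $56m$ such that adding two trivial handles to one component gives a non-split link with crossing number at most $54m+s$, where $s$ does not depend on $m$. Thus additivity fails by an unbounded amount, even when one factor has crossing number zero.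
\end{abstract}

\section{Introduction}

A \emph{handlebody link} $\mathrm{HL}$ is a union of finitely many disjoint handlebodies of positive genus embedded in $S^3$; two handlebody links are equivalent if they are ambient isotopic. The link is \emph{split} if some $2$-sphere in its complement has components of $\mathrm{HL}$ on both sides; the links considered here are non-split. A \emph{spine} of $\mathrm{HL}$ is a spatial graph whose regular neighborhood is $\mathrm{HL}$, and the \emph{crossing number} $c(\mathrm{HL})$ is the minimum number of crossings over all diagrams of all spines of $\mathrm{HL}$. For example, the trivial handlebody-knot $O_k$ of genus $k$, the regular neighborhood of a connected planar graph with first Betti number $k$, has $c(O_k)=0$.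

The link $\mathrm{HL}$ is \emph{reducible} if there is a $2$-sphere $S^2\subset S^3$ meeting $\mathrm{HL}$ transversally in an incompressible disk $D$, that is, a properly embedded disk whose boundary bounds no disk in $\partial\,\mathrm{HL}$. Let $B_1,B_2$ be the closures of the two components of $S^3\setminus S^2$, put $\mathrm{HL}_i=\mathrm{HL}\cap B_i$, and let $h_i$ be the component of $\mathrm{HL}_i$ containing $D$. One writes
\[
\mathrm{HL}=(\mathrm{HL}_1,h_1)\,\#_1\,(\mathrm{HL}_2,h_2)
\]
and calls $\mathrm{HL}_1,\mathrm{HL}_2$ the \emph{factors}. The following conjecture is posed in \cite{BPW}.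

\begin{quote}
\textbf{Conjecture.} The crossing number of a reducible handlebody link is the sum of the crossing numbers of its factors:
$c\big((\mathrm{HL}_1,h_1)\,\#_1\,(\mathrm{HL}_2,h_2)\big)=c(\mathrm{HL}_1)+c(\mathrm{HL}_2)$.
\end{quote}

One inequality is elementary. The sum is determined by the pairs $(\mathrm{HL}_i,h_i)$: the ball $B_2$ meets $\mathrm{HL}_1$ in the disk $D\subset\partial h_1$, it can be shrunk toward $D$ and slid along the connected surface $\partial h_1$, the same holds with the indices exchanged, and orientation-preserving homeomorphisms of $(S^2,D)$ are isotopic to the identity. Now take minimal diagrams of the two factors, regard them on the $2$-sphere, put the point at infinity in a region adjacent to the spine of $h_i$, place the diagrams side by side and join them by one edge without crossings. This gives $c(\mathrm{HL})\le c(\mathrm{HL}_1)+c(\mathrm{HL}_2)$. The conjecture says that one cannot do better. This is the natural guess: a sphere that separates the two factors ought to separate a minimal diagram. The guess looks safest when $\mathrm{HL}_2=O_k$, where it says that adding unknotted, unlinked handles to a component does not change the crossing number.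

The definition of $c$, however, minimizes over spines as well as over diagrams, and a spine of $h_1\cup h_2$ need not meet $D$ in one point. A handlebody with extra handles has more meridian disks, hence more spines, and the other components may be simpler with respect to a new spine than with respect to any old one. We show that this happens.

\begin{theorem}\label{thm:main}
There are a constant $s$ and non-split handlebody links $L_m$ $(m\ge1)$, each with a distinguished component $V$ of genus $5$, such that
\[
c(L_m)\ge 56m,\qquad c\big((L_m,V)\,\#_1\,(O_2,O_2)\big)\le 54m+s,
\]
and the sum $L_m'=(L_m,V)\,\#_1\,(O_2,O_2)$ is non-split. For $m>s/2$ the conjecture fails for this sum, and the defect $c(L_m)+c(O_2)-c(L_m')\ge 2m-s$ is unbounded.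
\end{theorem}

\begin{corollary}\label{cor:main}
\textup{(a)} $\displaystyle\limsup_{m\to\infty}\frac{c(L_m')}{c(L_m)+c(O_2)}\le\frac{27}{28}$, so additivity fails asymptotically as well as up to an additive constant.

\textup{(b)} For every $N$ there is a non-split handlebody link $\mathrm{HL}'$ with a component $h$ such that $c\big((\mathrm{HL}',h)\,\#_1\,(O_1,O_1)\big)\le c(\mathrm{HL}')-N$.
\end{corollary}

The link $L_m$ consists of the two sides $V,W$ of a genus-$5$ Heegaard splitting of $S^3$ and $25m$ solid tori whose cores lie on surfaces parallel to the splitting surface. Section~\ref{sec:tools} contains the three general tools and explains the mechanism. Sections~\ref{sec:splitting}--\ref{sec:C} construct the splitting and the curves, Sections~\ref{sec:upper} and~\ref{sec:lower} prove the two bounds, and Section~\ref{sec:key} proves the statement about the surface group on which the lower bound rests.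

\section{Crossings, meridians and trivial handles}\label{sec:tools}

We work in the PL category and, as usual in dimension three, use round pictures freely. We write $N(\cdot)$ for a regular neighborhood and $\langle\!\langle\cdot\rangle\!\rangle$ for normal closure, and compose paths from left to right. A diagram of a graph in $\mathbb R^3=S^3\setminus\{\infty\}$ is a projection to the $xy$-plane whose only singularities are finitely many transverse double points in the interiors of edges. For a handlebody $V$, a \emph{$V$-meridian} is a simple closed curve on $\partial V$ that bounds a properly embedded disk in $V$; inessential curves are allowed. The \emph{meridian of an edge} of a spatial graph is the boundary of a small disk meeting the graph transversely in one point of that edge.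

\subsection{A lower bound for the crossings of one curve}

\begin{lemma}\label{lem:raise}
Let $\mathcal G_0$ be a spatial graph and $\xi$ a simple closed curve disjoint from it. In a diagram of $\mathcal G_0\cup\xi$, let $k^-$ and $k^+$ be the numbers of crossings at which $\xi$ passes under and over $\mathcal G_0$. Then in $\pi_1(S^3\setminus\mathcal G_0)$ the curve $\xi$ is conjugate to a product of $k^-$ conjugates of meridians of edges of $\mathcal G_0$ or their inverses, and also to a product of $k^+$ such conjugates.
\end{lemma}

\begin{proof}
Translate $\xi$ vertically upward until it lies above a horizontal plane that lies above $\mathcal G_0$, and contract it to a point in the half-space above this plane. The track is a map of a disk into $\mathbb R^3$ with boundary $\xi$. The preimage of $\mathcal G_0$ consists of $k^-$ interior points, and near each of them the map is an embedding transverse to an edge. Remove small disks about these points. In the fundamental group of a disk with $k^-$ holes, the outer boundary is a product of conjugates of the $k^-$ inner boundary curves, and these are mapped to meridians of edges. Translating downward gives the statement for $k^+$.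
\end{proof}

\begin{example}
Let $\mathrm{HL}$ be the Hopf link with $k\ge0$ trivial handles added to one component $h$. The core of the other component is nontrivial in the complement of $h$, so $k^\pm\ge1$ in every diagram, and $c(\mathrm{HL})=2$ for all $k$, as the conjecture predicts.
\end{example}

\subsection{An upper bound for many parallel curves}

A small circle around $p$ parallel strands costs $2p$ crossings. The next lemma says that any number of parallel curves bounding parallel disks can be drawn in this way, at a fixed cost for the rest of the diagram.

\begin{lemma}\label{lem:circles}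
Let $\mathcal G\subset S^3$ be a spatial graph and $B_1,\dots,B_n$ disjoint balls with product structures $B_j=\Delta_j^+\times[-1,1]$, where $\Delta_j^+$ is a disk. Let $\Delta_j\subset\operatorname{int}\Delta_j^+$ be a disk, and suppose that $\mathcal G\cap B_j=P_j\times[-1,1]$ consists of subarcs of edges, where $P_j\subset\operatorname{int}\Delta_j$ has $p_j$ points. Then there is a number $s$ such that for all finite sets $I_j\subset(-\frac12,\frac12)$ the graph $\mathcal G\cup\bigcup_j(\partial\Delta_j\times I_j)$ has a diagram with at most $s+\sum_j2p_j|I_j|$ crossings.
\end{lemma}

\begin{proof}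
Parametrize $B_j$, preserving orientation, by the cylinder $\{|x|\le1,\ r\le1\}$, where $r=\sqrt{y^2+z^2}$ and $x$ is the $[-1,1]$-coordinate, so that $\Delta_j$ corresponds to $r\le\frac13$ and $\mathcal G\cap B_j$ to segments $\{(x,y_i,0)\}$ with $|y_i|<\frac13$. By the disc theorem, two orientation-preserving embeddings of a disjoint union of $n$ balls in $S^3$ are ambient isotopic. So we may assume that the $B_j$, with these parametrizations, are small homothetic copies of the cylinder in $\mathbb R^3$ with pairwise disjoint projections to the $xy$-plane. We use the cylinder coordinates in each $B_j$.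

Other parts of $\mathcal G$ may pass above or below $B_j$. To avoid them we shrink the middle of $B_j$. Perturb $\mathcal G$ outside $\bigcup B_j$ so that the vertical line through the center of $B_j$ misses the compact set $\overline{\mathcal G\setminus B_j}$. Then for small $\eta>0$ no point of this set projects into the square $|x|,|y|\le\eta/2$ about the center of $B_j$; fix such an $\eta$ for all $j$. Put $\|v\|=\max(|x|,r)$, let $\varphi$ be an increasing homeomorphism of $[0,1]$ with $\varphi(t)=\eta t$ for $t\le\frac12$, and apply in $B_j$ the map $v\mapsto\varphi(\|v\|)\,v/\|v\|$, which is isotopic to the identity relative to $\partial B_j$. It preserves the plane $z=0$, so $\mathcal G\cap B_j$ still projects injectively. On this plane $\|v\|=\max(|x|,|y|)$, so the points of $\mathcal G\cap B_j$ that project into the square are those with $\|v\|\le\eta/2$, and they form $p_j$ parallel straight segments. A perturbation of $\mathcal G$ outside the small cylinders $\|v\|\le\eta/2$ gives a diagram of $\mathcal G$ with no crossing in the squares. Let $s$ be its number of crossings; the sets $I_j$ have not been used.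

The curve $\partial\Delta_j\times\{t\}$ is now the round circle $x=\eta t$, $r=\eta/3$. Tilt these circles slightly about the $y$-direction. They project to disjoint thin ellipses in the $j$-th square, each crossing each of the $p_j$ strands twice.
\end{proof}

The lemma concerns curves that are parallel in the framing given by the disk. Curves that are parallel on a surface need not be of this kind: parallel copies of the $(1,1)$-curve on the standard torus in $S^3$ have pairwise linking number $\pm1$, so $m$ of them need at least $m(m-1)$ crossings among themselves. In our application the disks will be perpendicular to the surface along their boundaries, and the two framings agree.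

\subsection{Adding trivial handles by drilling}

\begin{lemma}\label{lem:drill}
Let $L$ be a non-split handlebody link, $h$ a component, and $\delta_1,\dots,\delta_k\subset h$ disjoint disks such that $\tau_i=\delta_i\cap\partial h$ is an arc in $\partial\delta_i$. Let $\kappa_i=\overline{\partial\delta_i\setminus\tau_i}$, and let $L'$ be obtained from $L$ by replacing $h$ with $h'=\overline{h\setminus N(\kappa_1\cup\dots\cup\kappa_k)}$. Then $L'=(L,h)\,\#_1\,(O_k,O_k)$, and $L'$ is non-split.
\end{lemma}

\begin{proof}
Join the arcs $\tau_i$ to a tree in $\partial h$ by adding $k-1$ arcs, and let $\Lambda$ be the union of the $\delta_i$ and the new arcs. It is collapsible. Let $B$ be a small regular neighborhood of $\Lambda$ in $S^3$, taken with respect to a triangulation containing $L$ and $\Lambda$, and let the $N(\kappa_i)$ lie in $\operatorname{int}B$. Then $B$, $B\cap h$ and $\overline{B\setminus h}$ are balls, $B\cap\partial h$ is a disk (a neighborhood of the tree), and $B$ misses the other components. So $\partial B\cap L'=\partial B\cap h$ is one disk $D$, which cuts the ball $B\cap h$ off $h$. Hence $L'\setminus\operatorname{int}B=L\setminus\operatorname{int}B$ is isotopic to $L$.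 Inside $B$ we see the ball $B\cap h$ drilled along the arcs $\kappa_i$. By shrinking the $\delta_i$ toward points of the $\tau_i$, one sees that any two systems of $k$ disjoint disks in a ball, each meeting the boundary in an arc of its own boundary, differ by an orientation-preserving homeomorphism of the ball; it extends to $S^3$ and is isotopic to the identity there. One such system lives in the ball $\{x^2+y^2\le1\}\times[0,1]$ and consists of the disks $x=x_i$, $y\ge0$; here drilling gives a disk with $k$ holes times an interval, which is $O_k$. The disk $D$ is incompressible because it cuts $h'$ into two handlebodies of positive genus.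

Suppose that a sphere in the complement of $L'$ separates two components of $L'$. Among such spheres choose one, $S'$, transverse to the disk $D'=\overline{\partial B\setminus D}$ with the fewest intersection circles. If there is a circle, surger $S'$ along a subdisk of $D'$ bounded by an innermost one. An arc joining two components separated by $S'$ meets $S'$ an odd number of times, hence meets one of the two new spheres an odd number of times, and that sphere has fewer circles. So $S'$ misses $D'$, and therefore $\partial B$. If $S'\subset\operatorname{int}B$, it bounds a ball in $\operatorname{int}B$, which contains no component of $L'$. Otherwise $S'$ misses $B\cup L'\supset L$ and splits $L$. Both cases are impossible.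
\end{proof}

\subsection{How drilling can save crossings}\label{sec:idea}

Let $S^3=V\cup(\Sigma\times[0,1])\cup W$ be a Heegaard splitting with a product region inserted, and let $\lambda\subset\Sigma$ be a simple closed curve, of which we place many parallel copies on a level surface. Suppose that $V$ contains a properly embedded pair of pants $F$ with $\partial F=\lambda\cup c_1\cup c_2$, where $c_1,c_2$ bound disjoint disks $\sigma_1,\sigma_2$ in $W$. Capping $F$ with these disks gives a disk bounded by $\lambda$. Let $\kappa_i\subset F$ be disjoint arcs from $c_i$ to $\lambda$ that are parallel into $\partial V$ through disjoint disks $\delta_i$ as in Lemma~\ref{lem:drill}. Drilling $V$ along $\kappa_1\cup\kappa_2$ adds two trivial handles and cuts $F$ into a disk. Now the disk bounded by $\lambda$ meets the two handlebodies in three disks, and for suitable spines Lemma~\ref{lem:circles} draws each copy of $\lambda$ with $6$ crossings. Before drilling, Lemma~\ref{lem:raise} forces $8$ crossings per copy, provided that $\lambda$ is not a product of three conjugates of meridians. The simplest configuration shows what must be avoided.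

\begin{example}\label{ex:nogain}
Suppose that $\delta_i\cap F=\kappa_i$ for $i=1,2$. Cut $F$ along $\kappa_1\cup\kappa_2$ and attach two parallel copies of each $\delta_i$. The result is a properly embedded disk in $V$. Write $\lambda=\lambda_1\lambda_2\lambda_3$, subdivided at the endpoints of $\tau_1,\tau_2$. The boundary $\nu$ of the disk runs along $\lambda_1$, along $\tau_1$, around $c_1$, back along $\tau_1$, and so on:
\[
\nu=\lambda_1\,(\tau_1c_1^{\pm1}\tau_1^{-1})\,\lambda_2\,(\tau_2c_2^{\pm1}\tau_2^{-1})\,\lambda_3\quad\text{in }\pi_1(\Sigma).
\]
Moving the two bracketed factors to the right replaces them by conjugates, so $\lambda$ is a product of conjugates of $\nu$, $c_1^{\pm1}$, $c_2^{\pm1}$. The disk that drilling was meant to create was already present in $V$, and Lemma~\ref{lem:raise} gives no more than $6$.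
\end{example}

A gain is therefore possible only if the disks $\delta_i$ cross $F$: the arcs $\kappa_i$ are trivial in $V$, but not in the complement of $F$. Three tasks remain. We must build $V$, $W$, $F$ so that no disk of $V$ plays the role of the disk in Example~\ref{ex:nogain}; this will follow from the absence of certain free factors in the fundamental groups of the two sides of $F$. We must control the spine of $W$, since an unexpected $W$-meridian can shorten the product; many copies of a pants decomposition of $\Sigma$ by $W$-meridians make every other spine of $W$ expensive. And we must allow every spine of $V$, so the statement about products has to cover all $V$-meridians.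

\section{The Heegaard splitting}\label{sec:splitting}

The handlebody $V$ will be a boundary connected sum $V_1\cup Z\cup V_2$. Each $V_i$ is a trefoil exterior with an unknotting tunnel removed; the meridian of the tunnel bounds a disk in $W$ but is far from being a free generator of $\pi_1(V_i)$. The solid torus $Z$ provides room for the band of $F$ and keeps $\lambda$ nontrivial in $W$.

Let $S\subset S^3$ be a sphere with product neighborhood $S\times[-1,1]$, and let $J_1,J_2$ be trefoils on the $-1$ side and on the $+1$ side. Join $N(J_1)$ and $N(J_2)$ by a $1$-handle that meets $S\times[-1,1]$ in $\omega\times[-1,1]$ for a disk $\omega\subset S$, and let $Y$ be the resulting handlebody of genus $2$. Put $\Omega=\overline{S\setminus\omega}$, $E_1=\Omega\times\{-1\}$, $E_2=\Omega\times\{1\}$. The exterior of $Y$ is the union of the ball $\Omega\times[-1,1]$ and two pieces $X_1,X_2$, where $X_i$ meets the ball in $E_i$. The piece $X_1$ is the exterior of the union of $N(J_1)$, part of the $1$-handle, and the ball bounded by $S\times\{-1\}$ that contains $J_2$. This union is a solid torus isotopic to $N(J_1)$, so $X_1$ is a trefoil exterior, and so is $X_2$ by the same argument with the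 sides exchanged.

The disk $\omega\times\{1\}$ cuts $Y$ into solid tori $Y_1\supset N(J_1)\cup(\omega\times[-1,1])$ and $Y_2$. Let $\ell$ be a core of $Y_1$, and let $\beta$ be a vertical arc in $Y_1\setminus\operatorname{int}N(\ell)\cong T^2\times I$ from a point of $\partial\omega\times\{0\}$ to $\partial N(\ell)$. Put
\[
Z=(\Omega\times[-1,1])\cup N(\beta)\cup N(\ell),\qquad U=\overline{Y\setminus(N(\beta)\cup N(\ell))}.
\]
Then $Z$ is a solid torus with $Z\cap X_i=E_i$, and $S^3=X_1\cup Z\cup X_2\cup U$. The part of $U$ in $Y_1$ is $T_0\times I$ with $T_0$ a one-holed torus, and it meets $Y_2$ in the disk $\omega\times\{1\}$. So $U$ is a handlebody of genus $3$ with $\pi_1(U)=\pi_1(T_0)*\mathbb Z$.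

\begin{lemma}\label{lem:E}
The curve $\partial E_2$ bounds a disk in $U$, and $\partial E_1\ne1$ in $\pi_1(U)$.
\end{lemma}

\begin{proof}
The curve $\partial E_2=\partial\omega\times\{1\}$ bounds $\omega\times\{1\}$. The curve $\partial E_1=\partial\omega\times\{-1\}$ bounds in the torus $\partial Y_1$ the disk $(\partial\omega\times[-1,1])\cup(\omega\times\{1\})$, which contains the end of $N(\beta)$. So in the copy of $T_0$ obtained from $\partial Y_1$ by removing this end, $\partial E_1$ is parallel to $\partial T_0$, which is the commutator of a free basis of the free factor $\pi_1(T_0)$.
\end{proof}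

An \emph{unknotting tunnel} of a knot exterior $X$ is a properly embedded arc $t$ such that $\overline{X\setminus N(t)}$ is a handlebody of genus $2$. The trefoil has one: as a curve on the standard torus, it has exterior equal to two solid tori glued along an annulus, and drilling along a spanning arc turns the annulus into a disk. Let $t_i\subset X_i$ be an unknotting tunnel with ends off $E_i$, and put
\[
V_i=\overline{X_i\setminus N(t_i)},\qquad V=V_1\cup_{E_1}Z\cup_{E_2}V_2,\qquad W=U\cup N(t_1)\cup N(t_2).
\]
Both $V$ and $W$ are handlebodies of genus $5$, $V\cup W=S^3$, and $\Sigma=\partial V=\partial W$.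

Let $\sigma_i$ be one of the two disks of $N(t_i)\cap\partial X_i$. It is properly embedded in $W$, and $W$ cut along $\sigma_1\cup\sigma_2$ is homeomorphic to $U$. Choose a disk $\widehat C_i\subset\partial X_i$ that contains $\sigma_i$ and $E_i$ in its interior and misses the other end of $N(t_i)$. Then $C_i=\widehat C_i\setminus\operatorname{int}\sigma_i\subset\partial V_i$ is an annulus containing $E_i$, with boundary curves
\[
c_i^-=\partial\sigma_i,\qquad c_i^+=\partial\widehat C_i .
\]
The core of $C_i$ is the meridian of $t_i$, so $X_i$ is $V_i$ with a $2$-handle attached along it, and
\begin{equation}\label{eq:trefoil}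
\pi_1(V_i)/\langle\!\langle\text{core of }C_i\rangle\!\rangle\cong\pi_1(X_i),\quad\text{the trefoil group.}
\end{equation}
The trefoil group is non-abelian, has abelianization $\mathbb Z$, and is generated by two elements. So it is not free, and its rank (the least number of generators) is $2$.

\section{The curve $\lambda$ and the pair of pants $F$}\label{sec:lambda}

\subsection{Construction}

Pushing $C_i$ into $V_i$ gives an annulus $F_i$ with a boundary-parallel spanning arc. We join $F_1$ and $F_2$ by a band along an arc $g$ in the surface
\[
S_*=(C_1\setminus\operatorname{int}E_1)\cup\big(\partial Z\setminus\operatorname{int}(E_1\cup E_2)\big)\cup(C_2\setminus\operatorname{int}E_2)\subset\Sigma,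
\]
a torus with four holes $c_1^\pm,c_2^\pm$. We draw $S_*$ on $\partial Z$. Write $\partial Z=\mathbb R^2/\mathbb Z^2$ with coordinates $(\theta,y)$, so that the circles $\theta=\mathrm{const}$ are meridians of $Z$ and $E_1,E_2$ are the disks of radius $.2$ about $(0,\frac12)$ and $(\frac12,\frac12)$. Identify the pair of pants $C_i\setminus\operatorname{int}E_i$ with $E_i$ minus two small holes, by a homeomorphism that is the identity on $\partial E_i$, so that the holes have centers
\[
c_1^+:(0,.4),\qquad c_1^-:(0,.6),\qquad c_2^-:(\tfrac12,.4),\qquad c_2^+:(\tfrac12,.6).
\]
In this picture a point inside $\partial E_i$ is a point of $C_i$. Let $g$ be the arc from $c_1^+$ to $c_2^+$ formed by the five segments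
\[
(0,.4)\to(\tfrac12,-.1),\quad(\tfrac12,.9)\to(1,.5),\quad(0,.5)\to(\tfrac12,.5),\quad(\tfrac12,.5)\to(1,-.1),\quad(0,.9)\to(\tfrac12,.6),
\]
truncated at the two holes (Figure~\ref{fig:g}). It is embedded. Over $0\le\theta\le\frac12$ the three segments and the translate of the first have heights $.4<.5<.9<1.4$ at the left and, in the same order, $-.1<.5<.6<.9$ at the right; over $\frac12\le\theta\le1$ the heights are $.5<.9<1.5$ and $-.1<.5<.9$. The arc meets $\theta=0$ at $y=.4,.5,.9$ and $\theta=\frac12$ at $y=.5,.6,.9$, so it misses $c_1^-$ and $c_2^-$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=7.5,>=stealth]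
\draw (-.25,0) rectangle (.75,1);
\draw[dotted] (0,0)--(0,1); \draw[dotted] (.5,0)--(.5,1);
\draw[dashed] (0,.5) circle (.2); \draw[dashed] (.5,.5) circle (.2);
\draw[thick,->] (0,.4)--(.4,0);
\draw[thick,->] (.4,1)--(.5,.9)--(.75,.7);
\draw[thick,->] (-.25,.7)--(0,.5)--(.5,.5)--(.75,.2);
\draw[thick,->] (-.25,.2)--(-.0833,0);
\draw[thick] (-.0833,1)--(0,.9)--(.5,.6);
\draw[thick,->] (0,.9)--(.25,.75);
\foreach \p in {(0,.4),(0,.6),(.5,.4),(.5,.6)} \draw[fill=white] \p circle (.022);
\node at (-.065,.385) {$c_1^+$}; \node at (.065,.615) {$c_1^-$};
\node at (.435,.385) {$c_2^-$}; \node at (.565,.625) {$c_2^+$};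
\node at (-.085,.475) {$za^{-1}$}; \node at (.55,.525) {$b$};
\node at (-.035,.87) {$z$}; \node at (.47,.87) {$1$};
\node at (-.18,.325) {$E_1$}; \node at (.32,.325) {$E_2$};
\node[below] at (0,0) {$\theta=0$}; \node[below] at (.5,0) {$\theta=\frac12$};
\node[above] at (-.15,1) {$P_2$}; \node[above] at (.22,1) {$P_1$}; \node[above] at (.63,1) {$P_2$};
\end{tikzpicture}
\caption{The four-holed torus $S_*$, drawn for $-\frac14\le\theta\le\frac34$ with opposite sides of the square identified. The thick arc $g$ runs from the hole $c_1^+$ to the hole $c_2^+$ and passes between the two holes in each dashed disk. It crosses the dotted circles four times, always to the right; the labels $1$, $za^{-1}$, $b$, $z$ of these crossings, read in order, give its class $za^{-1}bz$.}\label{fig:g}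
\end{figure}

Let $\lambda$ be the band sum of $c_1^+$ and $c_2^+$ along a thin strip $N(g)\subset S_*$. It is a simple closed curve disjoint from $c_1^-\cup c_2^-$.

Let $C_i\times[0,1]\subset V_i$ be a collar that meets $\partial V_i$ exactly in $C_i\times\{0\}=C_i$, and put
\[
F_i=(C_i\times\{1\})\cup(\partial C_i\times[0,1]),\quad V_i'=\overline{V_i\setminus(C_i\times[0,1])},\quad K=(C_1\times[0,1])\cup Z\cup(C_2\times[0,1]).
\]
Then $K$ is a handlebody of genus $3$ with $\partial K=S_*\cup F_1\cup F_2$, and there is a homeomorphism $V_i'\cong V_i$ carrying the annulus $F_i$ to $C_i$. Let $B_g=N(g)\times[0,\varepsilon]\subset K$ be a thin slab in a collar of $S_*$, with end faces in $c_i^+\times[0,\varepsilon]\subset F_i$. We move the slab from $K$ to the other side: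
\[
M_+=V_1'\cup B_g\cup V_2',\qquad M_-=\overline{K\setminus B_g},\qquad F=M_+\cap M_- .
\]
The surface $F$ is $F_1\cup F_2$ minus the end faces of $B_g$, together with the band formed by the two side faces and the inner face of $B_g$. It is a properly embedded pair of pants in $V=M_+\cup M_-$ with $\partial F=\lambda\cup c_1^-\cup c_2^-$. In $M_+$ the slab is a $1$-handle joining $V_1'$ to $V_2'$, so $M_+$ is a handlebody of genus $4$. The slab is a ball that meets $\partial K$ in one disk and $M_-$ in the complementary disk, so $M_-$ is homeomorphic to $K$ and is a deformation retract of it.

Choose an arc $\tau_i\subset C_i\setminus E_i$ from $c_i^-$ to $c_i^+$ that misses the end of $N(g)$ on $c_i^+$, and put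
\[
\delta_i=\tau_i\times[0,1],\qquad\kappa_i=(\tau_i\times\{1\})\cup(\partial\tau_i\times[0,1]).
\]
Then $\kappa_i\subset F_i\cap F$ joins $c_i^-$ to $\lambda$, the disks $\delta_1,\delta_2$ are disjoint, and $\delta_i\cap\partial V=\tau_i$. Since $g$ separates the two holes inside $\partial E_i$, the arc $\tau_i$ must cross $N(g)$, and $\delta_i$ crosses the band of $F$. Had we used an arc meeting each $\partial E_i$ only once, it would cut $C_i\setminus\operatorname{int}E_i$ into an annulus, $\tau_i$ could be chosen disjoint from the strip, and we would be in Example~\ref{ex:nogain}.

\subsection{Fundamental groups}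

Each of the circles $\theta=0$ and $\theta=\frac12$ meets $S_*$ in an \emph{inner} arc ($.4<y<.6$) and an \emph{outer} arc. These four arcs cut $S_*$ into annuli $P_1$ ($0<\theta<\frac12$) and $P_2$ ($\frac12<\theta<1$). Their cores $\theta=\frac14,\frac34$ are meridians of $Z$, so the annuli are $\pi_1$-trivial in $K$. By van Kampen's theorem, $\pi_1(S_*)\to\pi_1(K)$ factors through the fundamental group of the graph with vertices $P_1,P_2$ and one edge for each arc, which is free of rank $3$. Label the rightward crossings of the arcs by
\[
\theta=\tfrac12:\ \text{outer}\mapsto1,\ \text{inner}\mapsto b;\qquad\theta=0:\ \text{outer}\mapsto z,\ \text{inner}\mapsto za^{-1},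
\]
and leftward crossings by the inverses. The edge labeled $1$ is a maximal tree, so $b,z,za^{-1}$ is a basis, and hence so is $a,b,z$. The map $\pi_1(S_*)\to\pi_1(K)$ is onto, because $K$ is a boundary connected sum of three solid tori and $S_*$ contains a core of $C_1$, a core of $C_2$, a longitude of $Z$ and paths joining them. A surjection between free groups of the same finite rank is an isomorphism (the Hopf property). Hence $\pi_1(K)=\mathbb F(a,b,z)$, the free group on $a,b,z$, and a path in $S_*$ with both ends in $P_1$, closed up in $P_1$, represents the product of the labels of its crossings.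

A counterclockwise loop around $c_1^+$ starting in $P_1$ crosses the inner arc leftward and the outer arc rightward, so it represents $(za^{-1})^{-1}z=a$. A counterclockwise loop around $c_2^+$ starting in $P_1$ crosses the inner arc rightward and the outer arc leftward, so it represents $b$. The arc $g$ starts and ends in $P_1$ and crosses, always rightward, the outer arc at $\frac12$, the inner arc at $0$, the inner arc at $\frac12$ and the outer arc at $0$. We denote its class by the same letter:
\[
g=za^{-1}bz .
\]

Choose the base point $*\in\lambda\cap P_1\cap C_1$ next to $c_1^+$, on the left edge of the strip when looking along $g$. Let $G_1=\pi_1(V_1,*)$, and let $G_2=\pi_1(V_2)$ and $\pi_1(Z)$ be joined to $*$ through $P_1$. Then $a\in G_1$ and $b\in G_2$ are represented by cores of $C_1$ and $C_2$, the longitude $y=0$ represents $z$ and generates $\pi_1(Z)$, and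
\[
G=\pi_1(V,*)=G_1*\langle z\rangle*G_2,
\]
with $G_1,G_2$ free of rank $2$. Orient $\lambda$ so that the strip and the two holes are on its left. From $*$ it runs back to $c_1^+$, counterclockwise around $c_1^+$ to the right edge of the strip, forward along $g$, counterclockwise around $c_2^+$, and back along the left edge. Let $\alpha_1$ be the first part, up to the point of the right edge opposite to $*$, closed up by an arc in $F$ across the band, and let $\alpha_2$ be the reverse of that arc followed by the rest of $\lambda$. Then $\pi_1(F,*)$ is free on $\alpha_1,\alpha_2$; the loop $\alpha_i$ goes once around the annulus $F_i$, so it is freely homotopic in $F$ to $c_i^-$, which we orient accordingly; and $\lambda=\alpha_1\alpha_2$ in $\pi_1(F,*)$. In $K$ the arc across the band is homotopic to an arc across the strip inside $P_1$, so in $\pi_1(K)=\pi_1(M_-)$ and in $G$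
\[
\alpha_1=a,\qquad\alpha_2=gbg^{-1}.
\]
On the other side, $\pi_1(M_+,*)=\pi_1(V_1')*\pi_1(V_2')$, with $V_1',V_2'$ joined to $*$ through $B_g$; here $\alpha_i\in\pi_1(V_i')$ is represented by a core of $F_i$, which corresponds to a core of $C_i$ under $V_i'\cong V_i$. Put
\[
\bar\lambda=agbg^{-1}\in G,\qquad H=\langle a,\,gbg^{-1}\rangle\subset G .
\]

\begin{lemma}\label{lem:amalgam}
The groups $\pi_1(F,*)$, $\pi_1(M_+,*)$, $\pi_1(M_-,*)$ inject into $G$, and the image of $\pi_1(F,*)$ is $H$.
\end{lemma}

\begin{proof}
The core of $C_i$ is nontrivial in $\pi_1(V_i)$, since the quotient in \eqref{eq:trefoil} is not free. So $\alpha_1,\alpha_2$ are elements of infinite order in different factors of $\pi_1(M_+)$, and $\pi_1(F)\to\pi_1(M_+)$ is injective. In $\mathbb F(a,b,z)$ the subgroup generated by $a$ and $gbg^{-1}$ is free, and it is not cyclic because $[a],[b]$ are independent in $\mathbb Z^3$; so it has rank $2$, and $\pi_1(F)\to\pi_1(M_-)$ is injective by the Hopf property. By van Kampen's theorem $G$ is the amalgamated product of $\pi_1(M_+)$ and $\pi_1(M_-)$ over $\pi_1(F)$, and the factors of an amalgamated product inject.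
\end{proof}

From now on $H\subset\pi_1(M_\pm)\subset G$. An element of a free group is \emph{primitive} if it belongs to a free basis.

\begin{lemma}\label{lem:alg}
\textup{(a)} The centralizers in $G$ of $\alpha_1$, $\alpha_2$, $\bar\lambda$ are $\langle\alpha_1\rangle$, $\langle\alpha_2\rangle$, $\langle\bar\lambda\rangle$. Moreover $[a]\neq0$ in $H_1(G_1)$.

\textup{(b)} No element of $H$ is primitive in $\pi_1(M_+)$.

\textup{(c)} $H$ is not a free factor of $\pi_1(M_-)$.

\textup{(d)} $\lambda\ne1$ in $\pi_1(V)$ and $\lambda\neq1$ in $\pi_1(W)$; in particular $\lambda$ is essential in $\Sigma$.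
\end{lemma}

\begin{proof}
(a) By \eqref{eq:trefoil}, $H_1(G_1)/[a]\cong\mathbb Z^2/[a]\cong\mathbb Z$, so $[a]$ is not a proper multiple of any vector in $H_1(G_1)$, and in particular is nonzero; the same argument applies to $[b]\in H_1(G_2)$. In $H_1(G)=H_1(G_1)\oplus\mathbb Z\oplus H_1(G_2)$ the vectors $[\alpha_1]=[a]$, $[\alpha_2]=[b]$, $[\bar\lambda]=[a]+[b]$ are therefore not proper multiples, and the three elements are not proper powers. The centralizer of a nontrivial element of a free group is cyclic, so it is generated by the element when the element is not a proper power.

(b) If $h\in H$ were primitive in $\pi_1(M_+)$, which is free of rank $4$, then $\pi_1(M_+)/\langle\!\langle h\rangle\!\rangle$ would be free of rank $3$. It surjects onto $\pi_1(M_+)/\langle\!\langle\alpha_1,\alpha_2\rangle\!\rangle$, which by \eqref{eq:trefoil} is a free product of two trefoil groups. By Grushko's theorem rank is additive under free products, so this group has rank $4$, a contradiction.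

(c) Homology does not detect this, as $[a],[b]$ are part of a basis of $\mathbb Z^3$; we use twisted coefficients. Let $\chi\colon\mathbb F(a,b,z)\to\mathbb Q^\times$ be given by $a\mapsto2$, $b\mapsto-1$, $z\mapsto2$. A \emph{$\chi$-derivation} is a map $d\colon\mathbb F(a,b,z)\to\mathbb Q$ with $d(uv)=d(u)+\chi(u)d(v)$; then $d(u^{-1})=-\chi(u)^{-1}d(u)$. Equivalently, $u\mapsto(x\mapsto\chi(u)x+d(u))$ is a homomorphism to the group of affine maps of $\mathbb Q$, so the values of $d$ on any free basis can be prescribed. If $H$ were a free factor, $a$ and $gbg^{-1}$ would belong to a basis, and there would be a $\chi$-derivation with $d(a)=0$ and $d(gbg^{-1})=1$. But $d(a)=0$ gives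
\[
d(g)=d(z)+\chi(z)d(a^{-1})+\chi(za^{-1})d(b)+\chi(za^{-1}b)d(z)=d(z)+0+d(b)-d(z)=d(b),
\]
and $\chi(g)=-2$, so $d(gbg^{-1})=(1-\chi(b))d(g)+\chi(g)d(b)=2d(b)-2d(b)=0$.

(d) The class $[\bar\lambda]$ is nonzero by the proof of (a). For $W$, note that $S_*\subset\partial U$ and that the annulus $\widehat C_i\setminus\operatorname{int}E_i\subset\partial U$ makes $c_i^+$ parallel to $\partial E_i$ in $\partial U$. The band sum $\lambda$ is a product of a conjugate of $c_1^+$ and a conjugate of $c_2^+$, suitably oriented. By Lemma~\ref{lem:E}, $\lambda$ is conjugate in $\pi_1(U)$ to $(\partial E_1)^{\pm1}\neq1$, and $\pi_1(U)$ is a free factor of $\pi_1(W)$.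
\end{proof}

Part (b) is the reason for the trefoils, and part (c) for the choice of $g$: for $g=z^j$ the elements $a$, $z^jbz^{-j}$, $z$ form a basis. Part (d) uses $N(\beta)\cup N(\ell)$: if $Z$ were only the ball $\Omega\times[-1,1]$, both $\partial E_i$ would bound disks on the side of $W$, and $\lambda$ would be trivial in $\pi_1(W)$.

The last algebraic fact is that $\bar\lambda$ is a product of a conjugate of $a$ and a conjugate of $b$ in essentially one way. An element of a free product is written uniquely as a \emph{reduced word}, a sequence of nontrivial elements of the factors (syllables) with consecutive syllables in different factors. The word is \emph{cyclically reduced} if also its last and first syllables lie in different factors. The conjugacy theorem for free products says that two cyclically reduced words of length at least $2$ are conjugate only if one is a cyclic permutation of the other. In $G_1*\langle z\rangle*G_2$, the element $\bar\lambda$ is the cyclically reduced word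
\begin{equation}\label{eq:word}
(x_1,\dots,x_{10})=(a,\ z,\ a^{-1},\ b,\ z,\ b,\ z^{-1},\ b^{-1},\ a,\ z^{-1}).
\end{equation}

\begin{lemma}\label{lem:unique}
If $\bar\lambda=a'b'$ with $a'$ conjugate to $a$ and $b'$ conjugate to $b$ in $G$, then $a'=k\alpha_1k^{-1}$ and $b'=k\alpha_2k^{-1}$ for some $k\in\langle\bar\lambda\rangle\subset H$.
\end{lemma}

\begin{proof}
Let $a'=pap^{-1}$ and $b'=qbq^{-1}$. From the reduced word of $p^{-1}q$ remove the first syllable if it lies in $G_1$ and then the last if it lies in $G_2$. This gives $p^{-1}q=n_1w_1\cdots w_ln_2$ with $n_i\in G_i$, $l\ge0$, $(w_1,\dots,w_l)$ reduced, and $w_1\notin G_1$, $w_l\notin G_2$ if $l\ge1$. Put $k=pn_1$, $a_1=n_1^{-1}an_1$, $b_1=n_2bn_2^{-1}$, $w=w_1\cdots w_l$. Then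
\[
a'=ka_1k^{-1},\qquad b'=kwb_1w^{-1}k^{-1},
\]
so $\bar\lambda$ is conjugate to the cyclically reduced word $(a_1,w_1,\dots,w_l,b_1,w_l^{-1},\dots,w_1^{-1})$, which must be a cyclic permutation of \eqref{eq:word}. Hence $l=4$, and for some $i$, with indices modulo $10$, we have $a_1=x_i$, $w_j=x_{i+j}=x_{i-j}^{-1}$ for $1\le j\le4$, and $b_1=x_{i+5}$. The syllables in $G_1$ are $x_1,x_3,x_9$. The case $i=3$ is impossible because $a^{-1}$ is not conjugate to $a$ in $G_1$, as $[a]\ne0$ in $H_1(G_1)\cong\mathbb Z^2$. The case $i=9$ is impossible because $x_{10}=z^{-1}\neq b=x_8^{-1}$. So $i=1$, $a_1=a$, $w=x_2x_3x_4x_5=g$, $b_1=x_6=b$. Thus $a'=k\alpha_1k^{-1}$ and $b'=k\alpha_2k^{-1}$. Multiplying, $\bar\lambda=k\bar\lambda k^{-1}$, and $k\in\langle\bar\lambda\rangle$ by Lemma~\ref{lem:alg}(a).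
\end{proof}

\section{A pants decomposition by $W$-meridians}\label{sec:C}

If all $W$-meridians are allowed, $\lambda$ is a product of three conjugates of meridians. Indeed, $c_2^+$ is a $W$-meridian: push the annulus $\widehat C_2\setminus\operatorname{int}E_2$ into $U$ and add the disk of Lemma~\ref{lem:E}. The pair of pants $C_1\setminus\operatorname{int}E_1\subset\Sigma$ expresses $c_1^+$ as a product of conjugates of $(c_1^-)^{\pm1}$ and of the $V$-meridian $(\partial E_1)^{\pm1}$, and $\lambda$ is a product of conjugates of $c_1^+$ and $c_2^+$. So we single out a maximal system $\mathcal C$ of disjoint $W$-meridians that contains curves $c_1,c_2$ parallel to $c_1^-,c_2^-$ and in which the class $[c_1]+[c_2]\in H_1(V)$ has no other short expression. Relations among the curves are governed by the cuts of the dual graph, which we choose first.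

Let $\Gamma$ be the cubic graph formed by the $8$-cycle $0,1,\dots,7$ and the chords $04$, $37$, $16$, $25$ (Figure~\ref{fig:Gamma}). It has $12$ edges and first Betti number $5$. Let $e_1=70$ and $e_2=25$. For a vertex set $I$ let $\operatorname{cut}(I)$ be the set of edges between $I$ and its complement; a \emph{cut} is a nonempty set of this form. The symmetric difference of two different cuts is a cut, since $\operatorname{cut}(I)\,\triangle\,\operatorname{cut}(I')=\operatorname{cut}(I\,\triangle\,I')$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\foreach \i in {0,...,7} \coordinate (v\i) at ({112.5-45*(\i+1)}:1);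
\draw (v0)--(v1)--(v2)--(v3)--(v4)--(v5)--(v6)--(v7);
\draw (v0)--(v4) (v3)--(v7) (v1)--(v6);
\draw[ultra thick] (v7)--node[above]{$e_1$}(v0);
\draw[ultra thick] (v2)--node[pos=.17,below]{$e_2$}(v5);
\foreach \i in {0,...,7} {\fill (v\i) circle (.04); \node at ({112.5-45*(\i+1)}:1.17) {$\i$};}
\end{tikzpicture}
\caption{The cubic graph $\Gamma$ with the edges $e_1=70$ and $e_2=25$. Chords meet only in the drawing. Every cut has at least three edges, and every cut containing $e_1$ and $e_2$ has at least five.}\label{fig:Gamma}
\end{figure}

\begin{lemma}\label{lem:cuts}
\textup{(a)} Every cut of $\Gamma$ has at least $3$ edges. \textup{(b)} Every cut containing both $e_1$ and $e_2$ has at least $5$ edges.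
\end{lemma}

\begin{proof}
(a) A cut meets the $8$-cycle, which passes through all vertices, in a positive even number of edges. So a cut of size at most $2$ consists of two edges of the cycle and no chord. Its smaller side is a set of at most $4$ consecutive vertices that is a union of endpoint pairs of chords. The pairs $\{0,4\}$, $\{3,7\}$ have cyclic distance $4$ and cannot occur. The remaining candidates $\{1,6\}$, $\{2,5\}$, $\{1,2,5,6\}$ are not consecutive.

(b) Such a cut separates $\{0,2\}$ from $\{7,5\}$ or $\{0,5\}$ from $\{7,2\}$. In the first case the paths $0\,4\,5$, $2\,3\,7$, $2\,1\,6\,5$, and in the second case the paths $0\,1\,2$, $5\,6\,7$, $0\,4\,3\,7$, are edge-disjoint, avoid $e_1,e_2$ and join the two sides. Each contributes a further edge to the cut.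
\end{proof}

We now realize $\Gamma$ in $W$. Let $W_\Gamma$ be an oriented handlebody that thickens $\Gamma$, with one disk dual to each edge. By Lemma~\ref{lem:cuts}(a), $\Gamma$ minus $e_1,e_2$ is connected, so cutting $W_\Gamma$ along the disks of $e_1,e_2$ gives a handlebody of genus $3$ with four spots $e_1^\pm,e_2^\pm$ on its boundary. Cutting $W$ along $\sigma_1\cup\sigma_2$ gives a handlebody of genus $3$ with four spots $\sigma_1^\pm,\sigma_2^\pm$. Choose an orientation-preserving homeomorphism between them. The boundaries are connected, so after an isotopy it maps $\sigma_i^\pm$ to $e_i^\pm$ by any prescribed orientation-preserving homeomorphisms. Prescribe $\sigma_i^+\to e_i^+$ arbitrarily and $\sigma_i^-\to e_i^-$ as forced by the two regluing maps; the latter preserves orientation because both regluing maps reverse it. Regluing gives a homeomorphism $W\to W_\Gamma$ that carries $\sigma_i$ to the disk of $e_i$.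

Pull back the twelve disks, and push those of $e_1,e_2$ slightly off $\sigma_1,\sigma_2$. We obtain a set $\mathcal C$ of $12$ disjoint curves on $\Sigma$ and disjoint disks $A_d\subset W$ with $\partial A_d=d$ $(d\in\mathcal C)$, all disjoint from $\sigma_1\cup\sigma_2$, which cut $W$ into $8$ balls with three spots each and have dual graph $\Gamma$. The curves $c_1,c_2\in\mathcal C$ corresponding to $e_1,e_2$ are parallel to $c_1^-,c_2^-$. Orient the curves of $\mathcal C$, with $c_i$ oriented like $c_i^-$. The system $\mathcal C$ cuts $\Sigma$ into $8$ pairs of pants. Hence its curves are essential and pairwise non-isotopic: an inessential curve bounds a disk, disjoint isotopic essential curves cobound an annulus, and neither a disk nor an annulus is a union of pairs of pants, whose Euler characteristic is negative.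

\begin{lemma}\label{lem:homology}
\textup{(a)} $[d]\ne0$ in $H_1(V)$ for every $d\in\mathcal C$.

\textup{(b)} If $[c_1]+[c_2]=\sum_{i=1}^r\epsilon_i[d_i]$ in $H_1(V)$ with $r\le2$, $\epsilon_i=\pm1$, $d_i\in\mathcal C$, then $r=2$, $\{d_1,d_2\}=\{c_1,c_2\}$ and $\epsilon_1=\epsilon_2=1$.
\end{lemma}

\begin{proof}
Since $H_2(S^3)=0$, the Mayer--Vietoris map $H_1(\Sigma)\to H_1(V)\oplus H_1(W)$ is injective. The curves of $\mathcal C$ vanish in $H_1(W)$. So if $\sum n_d[d]=0$ in $H_1(V)$, then the same holds in $H_1(\Sigma)$, and $\sum n_dd$ is the boundary of an integer combination of the pairs of pants: there is an integer function $f$ on the vertices of $\Gamma$ such that $n_d$ is, up to sign, the difference of the values of $f$ at the two ends of the edge $d$. Each set $\operatorname{cut}(\{f\ge k\})$ lies in the support of $n$, and each edge of the support lies in one of these sets. Thus \emph{the support of a relation is a union of cuts}. Part (a) follows from Lemma~\ref{lem:cuts}(a).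

For (b) let $n\in\mathbb Z^{\mathcal C}$ be the difference of the two sides as formal sums; its support has at most $4$ elements. If $n$ is nonzero at both $c_1$ and $c_2$, the support contains a cut through $e_1$ and a cut through $e_2$; one of them, or else their symmetric difference, contains both edges and has at most $4$ elements, against Lemma~\ref{lem:cuts}(b). So $n$ vanishes at some $c_j$, which means $\sum_{d_i=c_j}\epsilon_i=1$; as $r\le2$, exactly one $d_i$ equals $c_j$, with $\epsilon_i=1$. After cancelling this term at most two terms remain, so the support has at most $2$ elements and is empty by Lemma~\ref{lem:cuts}(a). Hence $n=0$, which is the claim.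
\end{proof}

\section{The links and the upper bound}\label{sec:upper}

Cut $S^3$ along $\Sigma$ and insert a product, so that $S^3=V\cup(\Sigma\times[0,1])\cup W$ with $\partial V=\Sigma\times\{0\}$ and $\partial W=\Sigma\times\{1\}$. By parallel copies of a curve on $\Sigma\times\{t\}$ we mean curves $\text{(core)}\times\text{(point)}$ in a thin annulus neighborhood of the curve in that surface, with disjoint annuli for the curves of $\mathcal C$; making the annuli thinner changes the configuration by an isotopy supported near the level. Let $L_m$ be the union of $V$, $W$, and thin regular neighborhoods of $m$ parallel copies of $\lambda$ on $\Sigma\times\{\frac13\}$ and of $2m$ parallel copies of each $d\in\mathcal C$ on $\Sigma\times\{\frac23\}$.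

The link $L_m$ is non-split. A sphere in its complement lies in $\Sigma\times[0,1]$, which is irreducible, so it bounds a ball there. The ball contains none of the curves, which are homotopically nontrivial in $\Sigma\times[0,1]$, so all components lie on the other side.

Let $V^\natural=\overline{V\setminus N(\kappa_1\cup\kappa_2)}$, with $\kappa_i$ as in Section~\ref{sec:lambda}, and let $L_m'$ be $L_m$ with $V$ replaced by $V^\natural$. By Lemma~\ref{lem:drill}, $L_m'=(L_m,V)\,\#_1\,(O_2,O_2)$ and $L_m'$ is non-split.

\begin{proposition}\label{prop:upper}
There is a constant $s$ such that $c(L_m')\le54m+s$ for all $m$.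
\end{proposition}

\begin{proof}
Put
\[
\Delta_\lambda=F\cup\big(\lambda\times[0,\tfrac13]\big)\cup\big((c_1^-\cup c_2^-)\times[0,1]\big)\cup\sigma_1\cup\sigma_2,\qquad\Delta_d=\big(d\times[\tfrac23,1]\big)\cup A_d\quad(d\in\mathcal C).
\]
The curves $\lambda$ and $d\in\mathcal C$ are disjoint from $c_1^-\cup c_2^-$, and the $A_d$ are disjoint from each other and from $\sigma_1\cup\sigma_2$. So these are $13$ disjoint embedded disks, bounded by $\lambda\times\{\frac13\}$ and $d\times\{\frac23\}$.

The surface $u=\Delta_\lambda\cap V^\natural$ is the pair of pants $F$ cut along arcs from $c_1^-$ and from $c_2^-$ to $\lambda$, hence a disk. It cuts $V^\natural$ into $M_+\cap V^\natural$ and $M_-\cap V^\natural$, which are obtained from the handlebodies $M_\pm$ by removing neighborhoods of arcs in their boundaries and are homeomorphic to them. Spines of the two pieces, joined by an arc crossing $u$ once, form a spine $\Gamma^\natural$ of $V^\natural$. Let $\Gamma_W\cong\Gamma$ be a spine of $W$ dual to the disks $A_d$, crossing the product region between $A_{c_i}$ and $\sigma_i$ in one fiber. It meets each $A_d$ and each $\sigma_i$ once. So $\mathcal G=\Gamma^\natural\cup\Gamma_W$ meets $\Delta_\lambda$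 in three points and each $\Delta_d$ in one point, transversely.

Near its boundary $\Delta_\lambda$ is the vertical annulus $\lambda\times[\frac13-\varepsilon',\frac13]$. Extend it by $\lambda\times[\frac13,\frac13+\varepsilon']$ to a disk $\Delta_\lambda^+$. Over $\lambda\times[\frac13-\varepsilon',\frac13+\varepsilon']$ thicken it horizontally, using a thin annulus neighborhood $\lambda\times[-1,1]$ of $\lambda$ in $\Sigma$, and extend this to a thin product neighborhood $\Delta_\lambda^+\times[-1,1]$ whose fibers through the three points lie in $\mathcal G$. Then $\partial\Delta_\lambda\times[-1,1]$ is an annulus in $\Sigma\times\{\frac13\}$, so the copies of $\lambda$ can be taken to be curves $\partial\Delta_\lambda\times\{t\}$ with $|t|<\frac12$. The disk $\Delta_d$ is the vertical annulus $d\times[\frac23,1]$ near its boundary and is treated in the same way at level $\frac23$. For small $\varepsilon'$ and thin neighborhoods the $13$ balls are disjoint. The graph $\mathcal G$ and the balls do not depend on $m$, and $\mathcal G$ together with the curves is a spine of $L_m'$. Lemma~\ref{lem:circles} gives $c(L_m')\le s+2\cdot3\cdot m+12\cdot2\cdot1\cdot2m=54m+s$.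
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:key}
In $\pi_1(\Sigma)$, the curve $\lambda$ is not conjugate to a product of at most three factors, each conjugate to $\nu^{\pm1}$ with $\nu$ a $V$-meridian or to $d^{\pm1}$ with $d\in\mathcal C$.
\end{proposition}

Four factors suffice: $\lambda$ is a product of conjugates of $c_1^+$ and $c_2^+$, and the pairs of pants $C_i\setminus\operatorname{int}E_i$ express these through $c_1$, $\partial E_1$, $c_2$, $\partial E_2$. The proposition is proved in Section~\ref{sec:key}. Here we deduce the lower bound, using two facts about a closed orientable surface of genus $\mathsf g\ge2$: freely homotopic essential simple closed curves are isotopic, and a family of disjoint, essential, pairwise non-isotopic simple closed curves has at most $3\mathsf g-3$ members, which is $12$ for $\Sigma$.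

\begin{proposition}\label{prop:lower}
$c(L_m)\ge56m$.
\end{proposition}

\begin{proof}
Take any diagram of any spine of $L_m$. Let $\Gamma_V,\Gamma_W$ be the spines of $V,W$ in it and $\mathcal G_0=\Gamma_V\cup\Gamma_W$. The spine of a solid torus component contains a unique cycle $\xi$, a core of the solid torus. A handlebody minus a spine is the product of its boundary with a half-open interval, so $\Sigma\times[0,1]\hookrightarrow S^3\setminus\mathcal G_0$ is a homotopy equivalence, and under it $\xi$ is conjugate to $\lambda^{\pm1}$ or to $d^{\pm1}$ in $\pi_1(\Sigma)$. Since $V$ is a regular neighborhood of $\Gamma_V$, it contains disjoint properly embedded disks, one dual to each edge, and the meridian of an edge is freely homotopic to the boundary of its dual disk; the same holds for $W$. We call these boundary curves the \emph{edge curves} of $\Gamma_V$ and $\Gamma_W$; they are $V$- and $W$-meridians. Let $k^\pm(\xi)$ be as in Lemma~\ref{lem:raise}. The crossings counted by the numbers $k^-(\xi),k^+(\xi)$, for all $\xi$, are distinct, so the diagram has at least $\sum_\xi(k^-(\xi)+k^+(\xi))$ crossings.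

\emph{Copies of $d$.} Since $d$ is essential, $k^\pm\ge1$. If $k^-=1$ or $k^+=1$, then $d^{\pm1}$ is freely homotopic to an edge curve, which belongs to $\Gamma_W$ by Lemma~\ref{lem:homology}(a); so $d$ is isotopic to an edge curve of $\Gamma_W$.

\emph{Copies of $\lambda$.} By Lemma~\ref{lem:alg}(d), $\lambda^{\pm1}$ is neither trivial nor conjugate to a $V$- or $W$-meridian. So $k^\pm\ge2$.

\emph{Case A: every $d\in\mathcal C$ is isotopic to an edge curve of $\Gamma_W$.} This gives $12$ disjoint, essential, pairwise non-isotopic edge curves. Any other edge curve of $\Gamma_W$ is disjoint from them, so by maximality it is inessential or isotopic to one of them. Hence each factor in the products of Lemma~\ref{lem:raise} is trivial or of one of the two kinds in Proposition~\ref{prop:key}. The set of such factors is closed under inversion, so $k^\pm\ge4$ for each copy of $\lambda$. The total is at least $12\cdot2m\cdot2+m\cdot8=56m$.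

\emph{Case B: some $d_0\in\mathcal C$ is isotopic to no edge curve of $\Gamma_W$.} Then $k^\pm\ge2$ for the $2m$ copies of $d_0$, and the total is at least $11\cdot2m\cdot2+2m\cdot4+m\cdot4=56m$.
\end{proof}

With $n$ copies of each $d$ in place of $2m$, the two cases give $24n+8m$ and $26n+4m$, against the upper bound $24n+6m+s$; the choice $n=2m$ makes the two cases equal.

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:main}]
The links $L_m,L_m'$ of Section~\ref{sec:upper} are non-split, $L'_m$ is the required sum, and Propositions~\ref{prop:upper} and~\ref{prop:lower} give the bounds. As $c(O_2)=0$, the defect is at least $2m-s$, and the quotient in (a) is at most $(54m+s)/(56m)$, which tends to $\frac{27}{28}$. For (b), let $L_m''$ be obtained from $L_m$ by drilling $V$ along $\kappa_1$ only. Lemma~\ref{lem:drill} with $k=1$, applied first to $L_m$ and $\delta_1$ and then to $L_m''$ and $\delta_2$, shows that $L_m''$ is non-split and that each of the steps from $L_m$ to $L_m''$ and from $L_m''$ to $L_m'$ is a sum with $(O_1,O_1)$. Together they lower $c$ by at least $2m-s$, so one of them lowers it by at least $m-s/2$. Take $m\ge N+s/2$.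
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:key}

We reduce to the situation of Example~\ref{ex:nogain}, where $\lambda$ is a product of conjugates of $c_1$, $c_2$ and the boundary of one disk $D\subset V$. One expects $D$ to be homologous to $F$. In $V$ this carries no information, since $F$ cuts off the compact piece $M_-$ and is null-homologous relative to $\Sigma$. In the covering of $V$ with group $H$ both sides of $F$ are non-compact, and there the homology says that the ends on the two sides of $F$ are separated by a disk, that is, by a single edge of a graph. A count of Euler characteristics turns this into a free factor forbidden by Lemma~\ref{lem:alg}.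

\subsection{Reduction to one disk}

Suppose that $\lambda$ is conjugate to such a product, with $n_V$ factors of the first kind, $n_W$ of the second, and $n_V+n_W\le3$. If $n_V=0$, then $\lambda=1$ in $\pi_1(W)$, against Lemma~\ref{lem:alg}(d). So $n_W\le2$. In $H_1(V)$ the $V$-meridians vanish and $[\lambda]=[\alpha_1]+[\alpha_2]=[c_1]+[c_2]$. By Lemma~\ref{lem:homology}(b), the factors of the second kind are one conjugate of $c_1$ and one of $c_2$, both with exponent $+1$, and therefore $n_V=1$. Conjugating the product and reordering it by means of $uv=(uvu^{-1})u$ changes only the conjugating elements. As $c_i$ is parallel to $c_i^-$, we obtain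
\begin{equation}\label{eq:three}
\lambda=[\rho_1c_1^-\rho_1^{-1}]\,[\rho_2c_2^-\rho_2^{-1}]\,[\rho_3\nu^{\pm1}\rho_3^{-1}]\quad\text{in }\pi_1(\Sigma,*),
\end{equation}
where $\rho_1,\rho_2,\rho_3$ are paths in $\Sigma$ from $*$ to points of $c_1^-,c_2^-,\nu$, at which these loops are based, and $\nu$ bounds a properly embedded disk $D\subset V$.

\subsection{The covering with group $H$}

Let $V_H\to V$ be the covering with $\pi_1(V_H,\tilde*)=H$, and let $\Sigma_H=\partial V_H$, the preimage of $\Sigma$. By Lemma~\ref{lem:amalgam}, $F$ lifts homeomorphically to a compact surface $F_H\ni\tilde*$, and $\pi_1(F_H)\to\pi_1(V_H)$ is an isomorphism. Let $\tilde\lambda,\tilde c_1,\tilde c_2$ be the boundary curves of $F_H$ over $\lambda,c_1^-,c_2^-$.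

Every loop in $V_H$ is homotopic into the two-sided surface $F_H$ and can be pushed off it, so it has intersection number $0$ with $F_H$. Hence $F_H$ separates: $V_H\setminus F_H$ has two components $V_H^+$ and $V_H^-$, where $V_H^\pm$ lies over $M_\pm$ near $F_H$.

To compare $F_H$ with a lift of $D$, we need the lifts of the first two factors of \eqref{eq:three} to run around $\tilde c_1,\tilde c_2$ and not around other lifts of $c_1^-,c_2^-$. This is what Lemma~\ref{lem:unique} provides.

\begin{lemma}\label{lem:intersect}
There are a lift $\widetilde D\subset V_H$ of $D$ and a compact set $\mathcal K\subset V_H$ containing $F_H\cup\widetilde D$ such that every loop in $\operatorname{int}V_H$ has intersection number $0$ with $\widetilde D$, and a path in $\operatorname{int}V_H$ with endpoints outside $\mathcal K$ has nonzero intersection number with $\widetilde D$ if and only if its endpoints lie on different sides of $F_H$.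
\end{lemma}

\begin{proof}
In $G$ the last factor of \eqref{eq:three} is trivial, and the first two are conjugate to $a$ and $b$, because $c_i^-$ is freely homotopic to $\alpha_i$. By Lemma~\ref{lem:unique}, $[\rho_ic_i^-\rho_i^{-1}]=k\alpha_ik^{-1}$ in $G$ with $k\in H$. Let $\rho_i'$ be a path in $F$ with the same endpoints as $\rho_i$ and with $\rho_i'c_i^-(\rho_i')^{-1}\simeq\alpha_i$ in $F$, and let $r_i=[\rho_i(\rho_i')^{-1}]\in G$. Then $r_i\alpha_ir_i^{-1}=k\alpha_ik^{-1}$, so $k^{-1}r_i\in\langle\alpha_i\rangle$ by Lemma~\ref{lem:alg}(a), and $r_i\in H$. Hence the lifts of $\rho_i$ and $\rho_i'$ starting at $\tilde*$ have the same endpoint, which lies on $\tilde c_i$. So the lift of $\rho_ic_i^-\rho_i^{-1}$ at $\tilde*$ is a loop in $\Sigma_H$ homologous to $\tilde c_i$. The lift of $\rho_3\nu^{\pm1}\rho_3^{-1}$ at $\tilde*$ is a loop homologous to $\pm\partial\widetilde D$, where $\widetilde D$ is the lift of $D$ through the endpoint of the lift of $\rho_3$. Lifting the homotopy \eqref{eq:three} to $\Sigma_H$ gives $[\tilde\lambda]-[\tilde c_1]-[\tilde c_2]=\pm[\partial\widetilde D]$ in $H_1(\Sigma_H)$.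

The oriented boundary of $F_H$ is a sum of $\tilde\lambda,\tilde c_1,\tilde c_2$ with signs that vanishes in $H_1(F_H)$, which is free on $[\tilde c_1],[\tilde c_2]$ with $[\tilde\lambda]=[\tilde c_1]+[\tilde c_2]$; so it is $\pm(\tilde\lambda-\tilde c_1-\tilde c_2)$. Thus, for suitable orientations, $[F_H]$ and $[\widetilde D]$ have the same image under $H_2(V_H,\Sigma_H)\to H_1(\Sigma_H)$. This map is injective, because $V_H$ is homotopy equivalent to a graph and $H_2(V_H)=0$. So $[F_H]=[\widetilde D]$.

Lift to $V_H$ a triangulation of $V$ in which $F$ and $D$ are subcomplexes. There is a finite simplicial $3$-chain $\mathsf c$ with $\partial\mathsf c=F_H-\widetilde D+(\text{a chain in }\Sigma_H)$. Orient all $3$-simplices by an orientation of $V_H$, and let $n(x)$ be the coefficient in $\mathsf c$ of the $3$-simplex containing a generic point $x$. When a generic path crosses a $2$-simplex, $n$ jumps by the coefficient of that simplex in $\partial\mathsf c$, with the sign of the crossing. So for a generic path in $\operatorname{int}V_H$, the difference of its intersection numbers with $F_H$ and with $\widetilde D$ is, up to sign, the difference of the values of $n$ at its endpoints. This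 vanishes for loops and for paths with endpoints outside $\mathcal K=\operatorname{supp}\mathsf c\cup F_H\cup\widetilde D$. Finally, the intersection number of a path with the separating surface $F_H$ is $\pm1$ if its endpoints lie on different sides and $0$ otherwise.
\end{proof}

\subsection{Graphs and their ends}

A handlebody cut along a properly embedded disk is a handlebody or a union of two, balls allowed. A spine of the cut manifold, together with an arc through $D$, is a spine $\Theta\subset\operatorname{int}V$ of $V$ that meets $D$ transversely in one interior point of an edge. Let $\widetilde V$ be the universal cover of $V$, with a base point over $\tilde*$, and $T\subset\widetilde V$ the preimage of $\Theta$, a locally finite tree on which $G$ acts freely. Let $\Theta_H=H\backslash T\subset V_H$. The lift $\widetilde D$ meets $\Theta_H$ transversely in one interior point of an edge $\epsilon$.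

We need subgraphs of $\Theta_H$ that represent the two sides of $F_H$. Recall that if a nontrivial finitely generated group $J$ acts freely on a tree $T$, each $j\ne1$ translates along a line, its axis; the union $T_J$ of the axes is the smallest $J$-invariant subtree; and $J\backslash T_J$ is a finite connected graph without vertices of valence one. If $J\subset J'$, then $T_J\subset T_{J'}$. For any $J$-invariant subtree $T'$, a vertex $t\in T'$ identifies $J$ with the fundamental group of $J\backslash T'$ at the image of $t$. Let $T_\pm$ be the minimal subtree of $\pi_1(M_\pm)$, so that $T_H\subset T_+\cap T_-$, and put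
\[
\Theta_0=H\backslash T_H\ \subset\ \Theta_\pm=H\backslash T_\pm\ \subset\ \Theta_H,\qquad R_\pm=\pi_1(M_\pm)\backslash T_\pm .
\]
The graphs $\Theta_0,R_+,R_-$ are finite, connected, without vertices of valence one, and their fundamental groups have ranks $2,4,3$; so $\chi(\Theta_0)=-1$, $\chi(R_+)=-3$, $\chi(R_-)=-2$. The map $\Theta_\pm\to R_\pm$ is the covering with group $H$. It has infinite degree, since a finite degree $\mathsf d$ would give $-1=-3\mathsf d$ or $-1=-2\mathsf d$.

The inclusion $\Theta_0\subset\Theta_\pm$ induces an isomorphism of fundamental groups. So outside $\Theta_0$ there is no cycle, and no embedded path with both ends in $\Theta_0$. Therefore $\Theta_\pm$ is $\Theta_0$ with \emph{hanging trees} attached: they share no edges, each meets $\Theta_0$ in one vertex and has one edge at that vertex, and they correspond bijectively to the oriented edges of $\Theta_\pm$ that start in $\Theta_0$ and do not lie in $\Theta_0$. There is at least one, because $\Theta_\pm$ is infinite. As a covering of $R_\pm$, the graph $\Theta_\pm$ has no vertex of valence one, so in each hanging tree one can walk from $\Theta_0$ without ever turning back: each hanging tree contains a \emph{ray},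 an infinite embedded edge path, starting at $\Theta_0$. A compact subset of $V_H$ meets finitely many edges of $\Theta_H$, so a ray eventually leaves it. In particular every ray of $\Theta_H$ is eventually contained in one of $V_H^\pm$; we say that it \emph{ends} there.

\begin{lemma}\label{lem:rays}
Every ray of $\Theta_\pm$ ends in $V_H^\pm$.
\end{lemma}

\begin{proof}
Let $\widetilde F$ and $\widetilde M_\pm$ be the components of the preimages of $F$ and $M_\pm$ in $\widetilde V$ through the base point. The stabilizer of $\widetilde M_\pm$ is $\pi_1(M_\pm)$. Since $\pi_1(F_H)\to\pi_1(V_H)$ is onto, $\widetilde F$ is the full preimage of $F_H$. The interior of $\widetilde M_\pm$ is connected and misses $\widetilde F$, so its image in $V_H$ is connected and misses $F_H$; near $\tilde*$ it lies over $M_\pm$, so it lies in $V_H^\pm$. Hence the image of $\widetilde M_\pm$ lies in the closed set $V_H^\pm\cup F_H$.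

Lift the path metric of a triangulation of $V$ to $V_H$ and $\widetilde V$; closed bounded sets are compact. The distance to $\widetilde M_\pm$ is a continuous $\pi_1(M_\pm)$-invariant function on $T_\pm$, whose quotient $R_\pm$ is compact, so it is less than some $r_0$. Projecting to $V_H$, every point of $\Theta_\pm$ is joined to $V_H^\pm\cup F_H$ by a path of length less than $r_0$. If the point lies in $V_H^\mp$, this path meets $F_H$. So $\Theta_\pm\cap V_H^\mp$ lies in the closed $r_0$-neighborhood of $F_H$, a compact set that every ray eventually leaves.
\end{proof}

By Lemma~\ref{lem:intersect}, loops in $\Theta_H$ cross $\epsilon$ algebraically zero times. So $\epsilon$ separates $\Theta_H$, since otherwise some loop would cross it once; removing the open edge leaves two connected subgraphs. Every ray is eventually contained in one of them. Given two rays, join points far out on them, outside $\mathcal K$ and $\epsilon$, by a path in $\Theta_H$. Its intersection number with $\widetilde D$ is nonzero if and only if the points lie in different subgraphs. By Lemma~\ref{lem:intersect}, two rays end in the same subgraph if and only if they end on the same side of $F_H$. By Lemma~\ref{lem:rays}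 there are rays ending on each side. So we can name the two subgraphs $\Lambda_+$ and $\Lambda_-$ such that rays ending in $V_H^\pm$ end in $\Lambda_\pm$, and we conclude:
\begin{equation}\label{eq:ends}
\text{every ray of }\Theta_\pm\text{ is eventually contained in }\Lambda_\pm .
\end{equation}

\subsection{Subgraphs of a covering with a single exit}

Statement \eqref{eq:ends} will produce a finite subgraph of $\Theta_+$ or $\Theta_-$ that can be left through only one edge. The model is a graph $R$ made of two graphs $R_1,R_2$ joined by an edge $f$, and the covering with group $\pi_1(R_1)$: it contains a copy of $R_1$, and the only exit from this copy is one lift of $f$. The next lemma says that this is the only possibility when the Euler characteristic is small. We use that if an edge separates a finite connected graph without vertices of valence one, neither part is a tree: a part consisting of one vertex would have valence one, and a larger tree has two leaves, one of which is not on the edge.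

\begin{lemma}\label{lem:count}
Let $\widehat R\to R$ be a covering of a finite connected graph without vertices of valence one, and let $Q\subset\widehat R$ be a finite nonempty connected subgraph such that exactly one oriented edge of $\widehat R$ starts in $Q$ and does not lie in $Q$. Suppose that $\chi(Q)=0$, or that $\chi(Q)=-1$ and $\pi_1(R)$ does not have rank $2$. Then $\pi_1(Q)$ maps isomorphically onto a free factor of $\pi_1(R)$.
\end{lemma}

\begin{proof}
Let $f$ be the image in $R$ of the exceptional oriented edge, from $v$ to $v'$. For a vertex or edge $x$ of $R$ let $n_x$ be the number of its preimages in $Q$. Let $e$ be an oriented edge of $R$ starting at $w$. Each vertex of $Q$ over $w$ is the start of exactly one lift of $e$, and every lift of $e$ in $Q$ arises in this way. These lifts lie in $Q$, with a single exception, which occurs for $e=f$ with its given orientation. So $n_w=n_e$ for all oriented $e\ne f$, including the reverse of $f$, while $n_v=n_f+1$. Hence $n$ takes equal values at the two ends of every edge other than $f$, and $n_v=n_{v'}+1$. It follows that $f$ separates $R$ into connected graphs $R_1\ni v$ and $R_2\ni v'$, and with $k=n_f$ we have $n=k+1$ on $R_1$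 and $n=k$ on $R_2$. Neither $R_i$ is a tree, so $\chi(R_i)\le0$, and
\[
\chi(Q)=(k+1)\chi(R_1)+k\chi(R_2)-k\le-k .
\]
If $k\ge1$, the hypotheses force $\chi(Q)=-1$, $k=1$, $\chi(R_1)=\chi(R_2)=0$, so $\chi(R)=-1$ and $\pi_1(R)$ has rank $2$, which is excluded. So $k=0$, $Q\to R_1$ is an isomorphism of graphs, and $\pi_1(R)=\pi_1(R_1)*\pi_1(R_2)$.
\end{proof}

The excluded case occurs. Let $R$ consist of two loops $x,y$ joined by $f$, and let $Q$ be the double cover of the loop $x$ joined by one lift of $f$ to a copy of the loop $y$. The other lift of $f$ is the only exit, $\chi(Q)=-1$, and $\pi_1(Q)=\langle x^2,y\rangle$ is a proper subgroup of rank $2$, hence not a free factor. In our application the ranks are $4$ and $3$.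

\subsection{The three positions of the edge $\epsilon$}

The connected graph $\Theta_0$ lies in $\Lambda_+$, lies in $\Lambda_-$, or contains $\epsilon$. In each case we apply Lemma~\ref{lem:count} to a subgraph $Q\subset\Theta_0$, with a base vertex $t\in T_H$ over $Q$; it identifies $\pi_1(R_\pm)$ with $\pi_1(M_\pm)$, $\pi_1(\Theta_0)$ with $H$, and $\pi_1(Q)$ with a subgroup of $H$.

\emph{Case 1: $\Theta_0\subset\Lambda_+$.} Every hanging tree of $\Theta_-$ contains a ray that starts in $\Lambda_+$ and, by \eqref{eq:ends}, ends in $\Lambda_-$; so the tree contains $\epsilon$. Hanging trees share no edges, so there is exactly one. Lemma~\ref{lem:count} applies to $Q=\Theta_0$ and $\Theta_-\to R_-$, with $\chi(Q)=-1$ and rank $3$. Thus $H$ is a free factor of $\pi_1(M_-)$, against Lemma~\ref{lem:alg}(c).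

\emph{Case 2: $\Theta_0\subset\Lambda_-$.} Every hanging tree of $\Theta_+$ contains a ray from $\Lambda_-$ to $\Lambda_+$, hence contains $\epsilon$, and there is exactly one. Lemma~\ref{lem:count} applies to $Q=\Theta_0$ and $\Theta_+\to R_+$, with rank $4$. Thus $H$ is a free factor of $\pi_1(M_+)$, and $\alpha_1\in H$ is primitive in $\pi_1(M_+)$, against Lemma~\ref{lem:alg}(b).

\emph{Case 3: $\epsilon\subset\Theta_0$.} Removing the open edge $\epsilon$ from $\Theta_0$ leaves connected graphs $Q_\pm\subset\Lambda_\pm$. Neither is a tree, and $\chi(Q_+)+\chi(Q_-)-1=-1$, so $\chi(Q_\pm)=0$. A hanging tree of $\Theta_+$ attached at a vertex of $Q_-$ would not contain $\epsilon$, so its rays would stay in $\Lambda_-$, against \eqref{eq:ends}. Hence $\epsilon$, oriented away from $Q_-$, is the only oriented edge of $\Theta_+$ that starts in $Q_-$ and does not lie in it. By Lemma~\ref{lem:count} for $Q=Q_-$ and $\Theta_+\to R_+$, the infinite cyclic group $\pi_1(Q_-)\subset H$ is a free factor of $\pi_1(M_+)$. Its generator is a primitive element of $\pi_1(M_+)$ lying in $H$, against Lemma~\ref{lem:alg}(b).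

All three cases are impossible. This proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:main} and Corollary~\ref{cor:main}.

\begin{thebibliography}{1}

\bibitem{BPW}
Giovanni Bellettini, Maurizio Paolini, Yi-Sheng Wang, \emph{Numerical irreducibility criteria for handlebody links}, arXiv:2002.05974 (2020).

\end{thebibliography}
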